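\title{Integrality and positivity of the eigenfunctions of the Nazarov--Sklyanin Lax operator}

\begin{abstract}
The Nazarov--Sklyanin Lax operator acts on polynomials in $w,V_1,V_2,\dots$ over $\mathbb{C}(\varepsilon_1,\varepsilon_2)$. Its eigenfunctions $\psi_\lambda^s$ are indexed by a partition $\lambda$ and an addable corner $s$ of $\lambda$, and they reduce to the Jack polynomial $j_\lambda$ at $w=0$. Mickler and Moll conjectured that all coefficients of $\psi_\lambda^s$ lie in $\mathbb{Z}[\varepsilon_1,\varepsilon_2]$. We prove this conjecture. We also show that in a suitable integral basis the coefficients are polynomials in $\varepsilon_1$ and $-\varepsilon_2$ with nonnegative integer coefficients, and that the normalization of $\psi_\lambda^s$ is optimal. The proof realizes the Lax operator as the first member of a commuting family of operators in finitely many variables and builds the eigenfunctions by a recursion of Knop--Sahi type that involves no division.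
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection{The Lax operator}
Let $\varepsilon_1,\varepsilon_2$ be indeterminates, and put
\[
K=\mathbb{C}(\varepsilon_1,\varepsilon_2),\qquad R=\mathbb{Z}[\varepsilon_1,\varepsilon_2],\qquad
\overline{\varepsilon}=\varepsilon_1+\varepsilon_2,\qquad \theta=-\varepsilon_2,\qquad \hbar=-\varepsilon_1\varepsilon_2=\varepsilon_1\theta .
\]
We write $\mathbb{N}=\{0,1,2,\dots\}$. Let $F=K[V_1,V_2,\dots]$ with $\deg V_k=k$, let $w$ be a further variable of degree $1$, and let $\pi_0\colon F[w]\to F$ be the map that sets $w=0$. For a partition $\mu$ with $\ell(\mu)$ parts, $d_k$ of them equal to $k$, put $V_\mu=V_1^{d_1}V_2^{d_2}\cdots$. For $k\ge1$ let $V_{-k}=\hbar k\,\partial/\partial V_k$ act on $F$.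

The \emph{Nazarov--Sklyanin Lax operator} $\mathcal{L}\colon F[w]\to F[w]$ is defined on $f=\sum_{j\ge0}f_jw^j$, $f_j\in F$, by
\[
(\mathcal{L}f)_i=\overline{\varepsilon}\,i\,f_i+\sum_{j\ge0,\ j\ne i}V_{j-i}f_j ,
\]
where $V_{j-i}$ is a multiplication if $j>i$ and a derivation if $j<i$. Equivalently, for $G\in F$,
\begin{equation}\label{eq:L}
\mathcal{L}(w^jG)=\overline{\varepsilon}\,j\,w^jG+\sum_{i=0}^{j-1}w^iV_{j-i}\,G+\sum_{k\ge1}\hbar k\,w^{j+k}\,\frac{\partial G}{\partial V_k}.
\end{equation}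
We read off from \eqref{eq:L} that $\mathcal{L}$ preserves the degree, that it maps $R[w,V_1,V_2,\dots]$ to itself, and that
\begin{equation}\label{eq:pi0L}
\pi_0\mathcal{L}f=\sum_{j\ge1}V_jf_j .
\end{equation}

\subsection{Jack polynomials and corners}
Let $p_\mu$ and $m_\mu$ be the power sum and monomial symmetric functions, and let $\langle p_\mu,p_\nu\rangle=\delta_{\mu\nu}\,\alpha^{\ell(\mu)}\prod_k k^{d_k}d_k!$. The integral-form Jack symmetric functions $J_\lambda^{(\alpha)}$, in the normalization of Macdonald and Stanley, are the basis of the ring of symmetric functions over $\mathbb{Q}(\alpha)$ determined by three conditions: they are pairwise orthogonal; $J_\lambda^{(\alpha)}$ is a combination of the $m_\mu$ with $\mu\le\lambda$ in dominance order; and the coefficient of $x_1\cdots x_n$ in $J_\lambda^{(\alpha)}$ is $n!$, where $n=|\lambda|$. Write $J_\lambda^{(\alpha)}$ as a polynomial in $p_1,p_2,\dots$ and define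
\[
j_\lambda=\theta^{|\lambda|}\,J_\lambda^{(\alpha)}\big|_{\alpha=\varepsilon_1/\theta,\ p_k=V_k/\theta}\in F .
\]
The coefficient of $V_\mu$ in $j_\lambda$ is homogeneous of degree $|\lambda|-\ell(\mu)$ in $(\varepsilon_1,\varepsilon_2)$, and $j_\lambda=J_\lambda^{(\alpha)}$, with $V_k=p_k$, at $\varepsilon_1=\alpha$, $\varepsilon_2=-1$. For example,
\[
j_{(1)}=V_1,\quad j_{(2)}=V_1^2+\varepsilon_1V_2,\quad j_{(1,1)}=V_1^2+\varepsilon_2V_2,\quad j_{(3)}=V_1^3+3\varepsilon_1V_1V_2+2\varepsilon_1^2V_3 .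
\]
The $j_\lambda$ with $|\lambda|=n$ form a basis of the degree $n$ part of $F$. The monomial $x_1\cdots x_n$ has coefficient $n!$ in $p_1^n$ and coefficient $0$ in every other $p_\mu$ of degree $n$, so $p_1^n$ has coefficient $1$ in $J_\lambda^{(\alpha)}$. Therefore
\begin{equation}\label{eq:monic}
\text{the coefficient of }V_1^{|\lambda|}\text{ in }j_\lambda\text{ is }1 .
\end{equation}

We identify $\lambda=(\lambda_1\ge\lambda_2\ge\cdots)$ with its diagram, the set of cells $(N_1,N_2)\in\mathbb{N}^2$ with $N_1<\lambda_{N_2+1}$. An \emph{addable corner} of $\lambda$ is a cell $s\notin\lambda$ such that $\lambda\cup\{s\}$ is again a diagram; these are the cells $(\lambda_i,i-1)$ with $i=1$ or $\lambda_{i-1}>\lambda_i$. The \emph{anisotropic content} of a cell $s=(N_1,N_2)$ is $[s]=N_1\varepsilon_1+N_2\varepsilon_2$. Distinct cells have distinct contents.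

Let $Z_\lambda\subset F[w]$ be the $\mathcal{L}$-cyclic subspace generated by $j_\lambda$, that is, the span of $j_\lambda,\mathcal{L}j_\lambda,\mathcal{L}^2j_\lambda,\dots$. The spectral theory of $\mathcal{L}$ is described by the following theorem of Mickler and Moll, which relies on work of Nazarov and Sklyanin.

\begin{theorem}[Mickler--Moll \cite{MM}]\label{thm:MM}
\begin{enumerate}
\item[(a)] $F[w]=\bigoplus_\lambda Z_\lambda$, and each $Z_\lambda$ is finite-dimensional.
\item[(b)] The restriction of $\mathcal{L}$ to $Z_\lambda$ has simple spectrum $\{[s]: s\text{ an addable corner of }\lambda\}$.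
\item[(c)] For each addable corner $s$ of $\lambda$ there is a unique $\psi_\lambda^s\in Z_\lambda$ with $\mathcal{L}\psi_\lambda^s=[s]\psi_\lambda^s$ and $\pi_0\psi_\lambda^s=j_\lambda$.
\end{enumerate}
\end{theorem}

In degree one, $\mathcal{L}V_1=\hbar w$ and $\mathcal{L}w=\overline{\varepsilon}w+V_1$, and so $\psi_{(1)}^{(1,0)}=V_1+\varepsilon_1w$ and $\psi_{(1)}^{(0,1)}=V_1+\varepsilon_2w$.

\subsection{The question}\label{sub:question}
By a theorem of Lapointe and Vinet, the coefficients of the $V_\mu$ in $j_\lambda$ lie in $R$. These are the coefficients of $w^0$ in $\psi_\lambda^s$. Mickler and Moll \cite{MM} conjectured that the same holds for every power of $w$: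
\begin{quote}
\emph{for all $\lambda,s,\mu,l$, the coefficient of $V_\mu w^l$ in $\psi_\lambda^s$ lies in $\mathbb{Z}[\varepsilon_1,\varepsilon_2]$.}
\end{quote}

To see what has to be proved, extract $\psi_\lambda^s$ from $j_\lambda$ by a spectral projection. Since $j_\lambda$ generates $Z_\lambda$ and the spectrum is simple,
\[
\prod_{t\ne s}(\mathcal{L}-[t])\,j_\lambda=C_\lambda^s\,\psi_\lambda^s ,\qquad C_\lambda^s\neq0,
\]
where $t$ runs over the other addable corners. The left side has coefficients in $R$, and by \eqref{eq:monic} the scalar $C_\lambda^s$ is its coefficient of $V_1^{|\lambda|}$. The conjecture says that every other coefficient is divisible by this one. For few corners we find $C_\lambda^s$ by applying $\pi_0$: if $G\in F$ has degree $n$, then $\pi_0\mathcal{L}G=0$ and $\pi_0\mathcal{L}^2G=\hbar\sum_kkV_k\,\partial G/\partial V_k=\hbar nG$. A rectangle $\lambda=(a^b)$ has the two corners $(a,0)$ and $(0,b)$, and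
\[
\psi_\lambda^{(a,0)}=j_\lambda-\frac{1}{b\varepsilon_2}\mathcal{L}j_\lambda,\qquad
\psi_\lambda^{(0,b)}=j_\lambda-\frac{1}{a\varepsilon_1}\mathcal{L}j_\lambda .
\]
Formula \eqref{eq:L} provides the factor $\hbar$ in $\mathcal{L}j_\lambda$, but it does not provide the integers $a$ and $b$. For $\lambda=(2)$ they cancel: $\mathcal{L}j_{(2)}=2\hbar(wV_1+\varepsilon_1w^2)$, so
\begin{equation}\label{eq:psi2}
\psi_{(2)}^{(2,0)}=V_1^2+\varepsilon_1V_2+2\varepsilon_1wV_1+2\varepsilon_1^2w^2,\qquad
\psi_{(2)}^{(0,1)}=V_1^2+\varepsilon_1V_2+\varepsilon_2wV_1+\varepsilon_1\varepsilon_2w^2 .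
\end{equation}
For $\lambda=(2,1)$ and $s=(2,0)$ the other corners are $(1,1)$ and $(0,2)$, and $C_\lambda^s=3\hbar+2\varepsilon_2(\varepsilon_1+\varepsilon_2)=\varepsilon_2(2\varepsilon_2-\varepsilon_1)$. The factor $2\varepsilon_2-\varepsilon_1$ has no visible reason to divide anything. Low degrees suggest that the conjecture is true, but the projection formula does not explain why; a proof should construct $\psi_\lambda^s$ without dividing.

\subsection{Results}

\begin{theorem}\label{thm:int}
For every partition $\lambda$ and every addable corner $s$ of $\lambda$ we have $\psi_\lambda^s\in R[w,V_1,V_2,\dots]$. The coefficient of $V_\mu w^l$ in $\psi_\lambda^s$ is homogeneous of degree $|\lambda|-\ell(\mu)$ in $(\varepsilon_1,\varepsilon_2)$.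
\end{theorem}

Thus the conjecture is true. The proof does not use the theorem of Lapointe and Vinet, which is recovered by setting $w=0$.

The signs of the coefficients follow no pattern in the monomials $V_\mu w^l$: with $\varepsilon_1$ and $\theta$ counted as positive, $V_1+\varepsilon_1w$ has positive coefficients and $V_1-\theta w$ does not. Positivity appears in another basis. Put $q_k=V_k+\varepsilon_2w^k$, and define $M_\gamma\in R[w,V_1,V_2,\dots]$ for finite sequences $\gamma$ of positive integers by $M_\emptyset=1$ and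
\begin{equation}\label{eq:M}
M_{(\gamma_1,\dots,\gamma_r)}=q_{\gamma_r}M_{(\gamma_1,\dots,\gamma_{r-1})}+\varepsilon_2\sum_{j<r}M_{(\gamma_1,\dots,\gamma_j+\gamma_r,\dots,\gamma_{r-1})} .
\end{equation}
For example, $M_{(k)}=q_k$ and $M_{(j,k)}=q_jq_k+\varepsilon_2q_{j+k}$. Lemma~\ref{lem:M} will interpret $M_\gamma$ as a sum of monomials in finitely many variables. Let $\mathbb{N}[\varepsilon_1,-\varepsilon_2]$ be the set of polynomials in $\varepsilon_1$ and $\theta=-\varepsilon_2$ with nonnegative integer coefficients.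

\begin{theorem}\label{thm:pos}
The element $M_\gamma$ does not depend on the order of $\gamma$; the elements $w^lM_\mu$ ($l\ge0$, $\mu$ a partition) form an $R$-basis of $R[w,V_1,V_2,\dots]$; and
\[
\psi_\lambda^s\in\sum_{l,\mu}\mathbb{N}[\varepsilon_1,-\varepsilon_2]\;w^lM_\mu
\]
for every partition $\lambda$ and every addable corner $s$ of $\lambda$. Moreover, the normalization is optimal: for $c\in K$ one has $c\,\psi_\lambda^s\in R[w,V_1,V_2,\dots]$ if and only if $c\in R$.
\end{theorem}

In degree one, $\psi_{(1)}^{(0,1)}=M_{(1)}$ and $\psi_{(1)}^{(1,0)}=M_{(1)}+(\varepsilon_1+\theta)w$.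

\subsection{The method}
The substitution $w=x_1$, $V_k=\theta(x_1^k+\dots+x_N^k)$ turns $\mathcal{L}$ into an operator $Y_1$ on polynomials in $x_1,\dots,x_N$ (Section~\ref{sec:finite}). It is the first of $N$ operators $Y_1,\dots,Y_N$, whose joint eigenfunctions are shifted into one another by a raising operator (Section~\ref{sec:Y}). A recursion of Knop--Sahi type, homogeneous in $(\varepsilon_1,\varepsilon_2)$, produces joint eigenfunctions that are integral and independent of $N$ when written in the $V_k$ and finitely many distinguished variables (Section~\ref{sec:E}). Symmetrizing in $x_2,\dots,x_N$ gives integral eigenfunctions $\Psi_\lambda^t$ of $\mathcal{L}$ (Section~\ref{sec:Psi}). In Section~\ref{sec:id} we show $\Psi_\lambda^t=\psi_\lambda^t$; this is the only place where Theorem~\ref{thm:MM}, the Jack polynomials, and the commutativity of the $Y_i$ are used. Section~\ref{sec:pos} reads the same recursion in the basis $M_\gamma$.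

\section{The Lax operator in finitely many variables}\label{sec:finite}

\subsection{Evaluation}
For $m\ge0$ let
\[
A_m=K[x_1,\dots,x_m,V_1,V_2,\dots],\qquad A_m^R=R[x_1,\dots,x_m,V_1,V_2,\dots],
\]
with $\deg x_i=1$. Then $A_0=F$, and $A_1=F[w]$ with $w=x_1$. On $A_m^R$ we use a second grading, the \emph{weight}: $V_k,\varepsilon_1,\varepsilon_2$ have weight $1$ and the $x_i$ have weight $0$. An element is homogeneous of weight $n$ exactly when the coefficient of each monomial $x_1^{a_1}\cdots x_m^{a_m}V_\mu$ is homogeneous of degree $n-\ell(\mu)$ in $(\varepsilon_1,\varepsilon_2)$.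

For $N\ge m$ let $P_N=K[x_1,\dots,x_N]$, and let $\mathrm{ev}_N\colon A_m\to P_N$ be the $K$-algebra map
\[
x_i\mapsto x_i,\qquad V_k\mapsto\theta\,p_k,\qquad p_k=x_1^k+\dots+x_N^k .
\]
It is compatible with the inclusions $A_m\subset A_{m+1}$, and its image consists of polynomials symmetric in $x_{m+1},\dots,x_N$.

\begin{lemma}\label{lem:inj}
The map $\mathrm{ev}_N\colon A_m\to P_N$ is injective in degrees $\le N-m$.
\end{lemma}

\begin{proof}
An element of degree $\le N-m$ involves only $x_1,\dots,x_m,V_1,\dots,V_{N-m}$, so it suffices to see that $x_1,\dots,x_m,p_1,\dots,p_{N-m}$ are algebraically independent. They generate the same algebra as $x_1,\dots,x_m$ and the first $N-m$ power sums of the $N-m$ variables $x_{m+1},\dots,x_N$, and in characteristic zero these power sums are algebraically independent over $K(x_1,\dots,x_m)$.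
\end{proof}

In particular, an identity in $A_m$ holds as soon as it holds after $\mathrm{ev}_N$ for all large $N$.

The symmetric group $S_N$ acts on $P_N$ by algebra automorphisms, $\sigma(x_i)=x_{\sigma(i)}$. We write $s_{ik}$ for a transposition, $s_{ii}=1$, and $s_i=s_{i,i+1}$. The symbol $x_i$ also denotes the operator of multiplication by $x_i$, so that $\sigma x_i=x_{\sigma(i)}\sigma$ as operators. With $\partial_i=\partial/\partial x_i$, put
\[
D_i=\varepsilon_1x_i\partial_i+\theta\sum_{k\ne i}\frac{x_k}{x_i-x_k}(1-s_{ik})\qquad(1\le i\le N).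
\]
Since $(1-s_{ik})g$ is divisible by $x_i-x_k$, the operator $D_i$ acts on $P_N$ and preserves the degree. Relabeling the variables gives $\sigma D_i\sigma^{-1}=D_{\sigma(i)}$.

\begin{lemma}\label{lem:intertwine}
$\mathrm{ev}_N\circ\mathcal{L}=D_1\circ\mathrm{ev}_N$ on $F[w]$, for every $N\ge1$.
\end{lemma}

\begin{proof}
Let $G\in F$ and $g=\mathrm{ev}_NG$. Since $\varepsilon_1x_1\partial_1(\theta p_k)=\hbar kx_1^k$, the chain rule gives
\[
\varepsilon_1x_1\partial_1(x_1^jg)=\mathrm{ev}_N\Big(\varepsilon_1jw^jG+\sum_{k\ge1}\hbar k\,w^{j+k}\frac{\partial G}{\partial V_k}\Big).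
\]
As $g$ is symmetric and $\frac{x_k}{x_1-x_k}(x_1^j-x_k^j)=\sum_{i=0}^{j-1}x_1^ix_k^{j-i}$, the second part of $D_1$ sends $x_1^jg$ to
\[
g\sum_{i=0}^{j-1}x_1^i\,\big(\theta p_{j-i}-\theta x_1^{j-i}\big)=\mathrm{ev}_N\Big(\sum_{i=0}^{j-1}w^iV_{j-i}G+\varepsilon_2jw^jG\Big).
\]
The sum of the two right sides is $\mathrm{ev}_N$ of \eqref{eq:L}.
\end{proof}

What we gain is room to move: in $P_N$ we may permute the variables and multiply by a single $x_i$. The next lemma says how $D_i$ reacts.

\begin{lemma}\label{lem:R}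
For $l\ne i$, as operators on $P_N$,
\begin{align}
\Big(D_i-\theta\sum_{k\ne i}s_{ik}\Big)x_i&=x_i(D_i+\varepsilon_1),\label{eq:R1}\\
D_ix_l&=x_l(D_i-\theta s_{il}).\label{eq:R2}
\end{align}
\end{lemma}

\begin{proof}
We have $(1-s_{ik})x_i-x_i(1-s_{ik})=(x_i-x_k)s_{ik}$. Hence the $k$th term of $D_i$ contributes $\theta x_ks_{ik}=\theta s_{ik}x_i$ to $D_ix_i-x_iD_i$, and the derivative contributes $\varepsilon_1x_i$. This is \eqref{eq:R1}. In $D_ix_l-x_lD_i$ only the term $k=l$ survives, and $(1-s_{il})x_l-x_l(1-s_{il})=-(x_i-x_l)s_{il}$, so it contributes $-\theta x_ls_{il}$.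
\end{proof}

\subsection{The idea in degrees one and two}\label{sub:idea}
Let $g\in P_N$ be symmetric in $x_2,\dots,x_N$ with $D_1g=\kappa g$. We try to build eigenfunctions of $D_1$ of one degree higher from $f_i=x_i\,s_{1i}g$ $(1\le i\le N)$. Put $S=\sum_{i>1}f_i$ and $c=\kappa+\varepsilon_1$. By \eqref{eq:R1} and \eqref{eq:R2},
\[
D_1f_1=cf_1+\theta S,\qquad D_1f_i=x_i(D_1-\theta s_{1i})s_{1i}g=x_is_{1i}(D_i-\theta s_{1i})g\quad(i>1).
\]
To continue we need a second equation for $g$. Suppose that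
\begin{equation}\label{eq:second}
(D_i-\theta s_{1i})g=-\theta g\qquad(i>1).
\end{equation}
Then $D_1S=-\theta S$, and $D_1$ acts triangularly on $f_1$ and $S$. The two eigenvectors, scaled to have no denominators, are
\[
E=(c+\theta)f_1+\theta S=cf_1+\theta\sum_{i\ge1}f_i\ \ (\text{eigenvalue }c),\qquad \theta S\ \ (\text{eigenvalue }\varepsilon_2).
\]
The factor $\theta$ in front of each sum over $i$ is the factor needed to form $V_k=\theta p_k$.

For $g=1$ we have $\kappa=0$, \eqref{eq:second} holds because $D_i1=0$, and $f_i=x_i$. We obtain $E=\mathrm{ev}_N(V_1+\varepsilon_1w)$ and $\theta S=\mathrm{ev}_N(V_1+\varepsilon_2w)$, the two eigenfunctions of degree one.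

Now let $g=\theta p_1+\varepsilon_1x_1$, with $\kappa=\varepsilon_1$. For $i>1$ we have $D_i(\theta p_1)=\varepsilon_1\theta x_i$ and, by \eqref{eq:R2} applied to $1$, $D_i(\varepsilon_1x_1)=-\varepsilon_1\theta x_1$. Since $s_{1i}g=g+\varepsilon_1(x_i-x_1)$, equation \eqref{eq:second} holds again. Here $f_i=x_i\,\theta p_1+\varepsilon_1x_i^2$ and $c=2\varepsilon_1$, so
\[
E=\mathrm{ev}_N\big((V_1+2\varepsilon_1w)V_1+\varepsilon_1(V_2+2\varepsilon_1w^2)\big),\qquad
\theta S=\mathrm{ev}_N\big((V_1+\varepsilon_2w)V_1+\varepsilon_1(V_2+\varepsilon_2w^2)\big).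
\]
These are the two eigenfunctions \eqref{eq:psi2}, obtained without division and independently of $N$.

The general proof consists of these two moves. The passage from $g$ to $E$ becomes the recursion of Section~\ref{sec:E}, and the passage from $g$ to $\theta S$ becomes the symmetrization of Section~\ref{sec:Psi}. Both need equations such as \eqref{eq:second} in addition to $D_1g=\kappa g$, and to iterate we need a system of equations that reproduces itself.

\section{The operators $Y_i$ and the raising operator}\label{sec:Y}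

Define
\[
Y_i=D_i-\theta\sum_{k<i}s_{ik}\qquad(1\le i\le N).
\]
Then $Y_1=D_1$, and \eqref{eq:second} for $i=2$ reads $Y_2g=-\theta g$.

\begin{lemma}\label{lem:sY}
\begin{enumerate}
\item[(a)] $Y_{i+1}=s_iY_is_i-\theta s_i$ for $1\le i<N$.
\item[(b)] $s_iY_l=Y_ls_i$ for $l\ne i,i+1$. In particular, $Y_l$ commutes with every permutation of $\{l+1,\dots,N\}$.
\end{enumerate}
\end{lemma}

\begin{proof}
We have $s_iY_is_i=D_{i+1}-\theta\sum_{k<i}s_{i+1,k}=Y_{i+1}+\theta s_i$. For $l\ne i,i+1$ the transposition $s_i$ fixes $l$ and preserves $\{1,\dots,l-1\}$, so $s_iY_ls_i=Y_l$.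
\end{proof}

Let $\rho\in S_N$ be the cycle $1\mapsto N$, $k\mapsto k-1$ $(2\le k\le N)$. The \emph{raising operator} is $\Phi=x_N\rho$, that is,
\[
(\Phi g)(x_1,\dots,x_N)=x_N\,g(x_N,x_1,\dots,x_{N-1}).
\]

\begin{lemma}\label{lem:Phi}
$Y_l\Phi=\Phi Y_{l+1}$ for $1\le l<N$, and $Y_N\Phi=\Phi(Y_1+\varepsilon_1)$.
\end{lemma}

\begin{proof}
Let $l<N$. By \eqref{eq:R2}, and because $s_{lk}$ commutes with $x_N$ for $k<l$, we have $Y_lx_N=x_N(Y_l-\theta s_{lN})$. The cycle $\rho$ sends $l+1$ to $l$ and $\{1,\dots,l\}$ to $\{1,\dots,l-1\}\cup\{N\}$, so $\rho Y_{l+1}\rho^{-1}=Y_l-\theta s_{lN}$. This gives the first identity. Since $Y_N=D_N-\theta\sum_{k\ne N}s_{Nk}$, relation \eqref{eq:R1} gives $Y_Nx_N\rho=x_N(D_N+\varepsilon_1)\rho=x_N\rho(D_1+\varepsilon_1)$.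
\end{proof}

So $\Phi$ rotates the list of eigenvalues of a joint eigenfunction and adds $\varepsilon_1$ to the one that passes from the first place to the last. The constant $1$ has the eigenvalues $0,-\theta,\dots,-(N-1)\theta$. The lists that will occur are the following. For $\eta\in\mathbb{N}^N$ put
\[
r_i(\eta)=\#\{k<i:\eta_k\ge\eta_i\}+\#\{k>i:\eta_k>\eta_i\},\qquad \kappa_i(\eta)=\varepsilon_1\eta_i-\theta\,r_i(\eta).
\]
Order the positions by decreasing value of $\eta_k$, and equal values from left to right; then $r_i(\eta)$ is the number of positions that come before $i$. For $\eta\in\mathbb{N}^m$ with $m\le N$ we append $N-m$ zeros. This does not change $r_i(\eta)$ for $i\le m$, and it gives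
\begin{equation}\label{eq:tail}
\kappa_i(\eta)=-\theta(i-1)\qquad(i>m).
\end{equation}

\begin{lemma}\label{lem:kappa}
\begin{enumerate}
\item[(a)] For a partition $\lambda$, $\kappa_i(\lambda)=\lambda_i\varepsilon_1+(i-1)\varepsilon_2$ is the content of the cell $(\lambda_i,i-1)$, the first cell of row $i$ outside $\lambda$.
\item[(b)] If $\eta^+$ is the decreasing rearrangement of $\eta\in\mathbb{N}^N$, then the multisets $\{\kappa_i(\eta)\}$ and $\{\kappa_i(\eta^+)\}$ agree.
\item[(c)] Let $\eta\in\mathbb{N}^m$ with $\eta_m\ge1$, and let $\eta'=(\eta_m-1,\eta_1,\dots,\eta_{m-1})$. Then $\kappa_l(\eta)=\kappa_{l+1}(\eta')$ for $l<m$, and $\kappa_m(\eta)=\kappa_1(\eta')+\varepsilon_1$.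
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For a partition the order of the positions is $1,2,\dots,N$, so $r_i(\lambda)=i-1$.

(b) The map $i\mapsto r_i(\eta)+1$ is a permutation of $\{1,\dots,N\}$ with $\eta^+_{r_i(\eta)+1}=\eta_i$, so $\kappa_i(\eta)=\kappa_{r_i(\eta)+1}(\eta^+)$ by (a).

(c) First, $r_1(\eta')=\#\{k<m:\eta_k>\eta_m-1\}=\#\{k<m:\eta_k\ge\eta_m\}=r_m(\eta)$. For $l<m$, the counts $r_{l+1}(\eta')$ and $r_l(\eta)$ treat the entries $\eta_k$ with $k<m$ in the same way. The remaining entry is counted in $r_{l+1}(\eta')$ when $\eta_m-1\ge\eta_l$ and in $r_l(\eta)$ when $\eta_m>\eta_l$, which is the same condition.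
\end{proof}

We say that $g\in P_N$ has \emph{type} $\eta$ if $Y_ig=\kappa_i(\eta)g$ for $1\le i\le N$. The constant $1$ has type $0$. Lemma~\ref{lem:Phi} and Lemma~\ref{lem:kappa}(c) with $m=N$ give:

\begin{corollary}\label{cor:Phi}
If $g\in P_N$ has type $(\xi_1,\dots,\xi_N)$, then $\Phi g$ has type $(\xi_2,\dots,\xi_N,\xi_1+1)$.
\end{corollary}

\section{Integral joint eigenfunctions}\label{sec:E}

The operator $\Phi$ raises the degree without division, but it distinguishes the last variable $x_N$, so its output does not come from a fixed ring $A_m$. We want a polynomial of type $(\eta_1,\dots,\eta_m,0,\dots,0)$, and $\Phi$ applied to type $\eta'$ yields type $(\eta_1,\dots,\eta_{m-1},0,\dots,0,\eta_m)$. The remedy is to look in the span of the images of this polynomial under permutations of $x_m,\dots,x_N$, as we did for $m=1$ in Section~\ref{sub:idea}.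

\begin{proposition}\label{prop:E}
For every $m\ge0$ and $\eta\in\mathbb{N}^m$ there is an element $E_\eta\in A_m^R$ such that
\begin{enumerate}
\item[(a)] $E_\eta$ is homogeneous of degree $|\eta|$ and of weight $|\eta|$;
\item[(b)] the coefficient of $V_1^{|\eta|}$ in $E_\eta$ is $1$;
\item[(c)] $\mathrm{ev}_NE_\eta$ has type $\eta$ for all $N\ge m$.
\end{enumerate}
\end{proposition}

\begin{proof}
We use induction on $|\eta|$, for all $m$ at once. For $|\eta|=0$ take $E_\eta=1$. Let $|\eta|\ge1$. Setting $E_{(\eta,0)}=E_\eta$, we may drop trailing zeros and assume $\eta_m\ge1$. Let $\eta'=(\eta_m-1,\eta_1,\dots,\eta_{m-1})$ and $c=\kappa_m(\eta)\in R$. Fix $N\ge m$.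

\emph{The polynomials $f_i$.} Put $f_N=\Phi\,\mathrm{ev}_NE_{\eta'}$. By Lemma~\ref{lem:Phi}, Lemma~\ref{lem:kappa}(c) and \eqref{eq:tail},
\[
Y_lf_N=\kappa_l(\eta)f_N\ \ (l<m),\qquad Y_lf_N=-\theta l\,f_N\ \ (m\le l<N),\qquad Y_Nf_N=cf_N .
\]
Since $\mathrm{ev}_NE_{\eta'}$ is symmetric in $x_{m+1},\dots,x_N$, the polynomial $f_N$ is symmetric in $x_m,\dots,x_{N-1}$. Put $f_i=s_{iN}f_N$ for $m\le i\le N$. If $\tau$ is a permutation of $\{m,\dots,N\}$, then $s_{\tau(i),N}\,\tau\,s_{iN}$ fixes $N$, hence fixes $f_N$, and so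
\begin{equation}\label{eq:tauf}
\tau f_i=f_{\tau(i)} .
\end{equation}
We claim:
\begin{align}
Y_lf_i&=\kappa_l(\eta)f_i &&(l<m\le i),\label{eq:fa}\\
Y_lf_i&=-\theta l\,f_i &&(m\le l<i),\label{eq:fb}\\
Y_if_i&=cf_i+\theta\sum_{k>i}f_k &&(m\le i),\label{eq:fc}\\
Y_{m+1}f_m&=-\theta mf_m-\theta f_{m+1} &&(\text{if }m<N).\label{eq:fd}
\end{align}
For $l<i$ the operator $Y_l$ commutes with $s_{iN}$ by Lemma~\ref{lem:sY}(b); this gives \eqref{eq:fa} and \eqref{eq:fb}. Conjugation by $s_{iN}$ turns $Y_N$ into $D_i-\theta\sum_{k\ne i}s_{ik}=Y_i-\theta\sum_{k>i}s_{ik}$, so this operator multiplies $f_i$ by $c$, and \eqref{eq:fc} follows from \eqref{eq:tauf}. Finally, Lemma~\ref{lem:sY}(a) gives $Y_{m+1}f_m=s_mY_mf_{m+1}-\theta f_{m+1}$, and $Y_mf_{m+1}=-\theta mf_{m+1}$ by \eqref{eq:fb}.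

\emph{The eigenfunction.} Let $S=\sum_{i>m}f_i$. By \eqref{eq:tauf}, $f_m$ and $S$ are symmetric in $x_{m+1},\dots,x_N$, and we have $Y_mf_m=cf_m+\theta S$ and $Y_mS=-\theta mS$. The combination $af_m+bS$ is multiplied by $c$ when $a\theta-b\theta m=bc$. We solve this without dividing:
\begin{equation}\label{eq:E}
E=(c+\theta m)f_m+\theta\sum_{i>m}f_i .
\end{equation}
Then $Y_mE=cE=\kappa_m(\eta)E$, and $Y_lE=\kappa_l(\eta)E$ for $l<m$ by \eqref{eq:fa}. If $m<N$, put $S'=\sum_{k>m+1}f_k$. By \eqref{eq:fd}, \eqref{eq:fc} and \eqref{eq:fb},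
\begin{align*}
Y_{m+1}E&=(c+\theta m)(-\theta mf_m-\theta f_{m+1})+\theta\,(cf_{m+1}+\theta S')-\theta^2(m+1)S'\\
&=-\theta m\big((c+\theta m)f_m+\theta f_{m+1}+\theta S'\big)=-\theta mE .
\end{align*}
For $m+1\le i<N$ we have $s_iE=E$, so $Y_iE=-\theta(i-1)E$ implies $Y_{i+1}E=s_iY_iE-\theta E=-\theta iE$. By induction on $i$ and \eqref{eq:tail}, $E$ has type $\eta$.

\emph{Integrality and independence of $N$.} A monomial $x_1^{a_1}\cdots x_m^{a_m}V_\mu$ of $E_{\eta'}$ contributes
\[
x_i^{a_1+1}x_1^{a_2}\cdots x_{m-1}^{a_m}\,\mathrm{ev}_NV_\mu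
\]
to $f_i$. Write $E=(c+\theta(m-1))f_m+\theta\sum_{i\ge m}f_i$ and use $\theta\sum_{i\ge m}x_i^k=\theta p_k+\varepsilon_2\sum_{j<m}x_j^k$. We find $E=\mathrm{ev}_NE_\eta$, where $E_\eta$ is obtained from $E_{\eta'}$ by the $R$-linear substitution
\begin{equation}\label{eq:rec}
x_1^{a_1}\cdots x_m^{a_m}V_\mu\ \longmapsto\ \Big(V_{a_1+1}+\varepsilon_2\sum_{j<m}x_j^{a_1+1}+(c+\theta(m-1))\,x_m^{a_1+1}\Big)x_1^{a_2}\cdots x_{m-1}^{a_m}V_\mu .
\end{equation}
This substitution does not involve $N$, preserves $A_m^R$, and raises both the degree and the weight by $1$. This gives (a) and (c). The monomial $V_1^{|\eta|}$ arises only as $V_{a_1+1}V_\mu$ with all $a_i=0$ and $V_\mu=V_1^{|\eta|-1}$, which gives (b).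
\end{proof}

\begin{example}\label{ex:E}
For $m=1$ and $\eta=(n)$ we have $\eta'=(n-1)$ and $c=n\varepsilon_1$, and \eqref{eq:rec} reads $w^aV_\mu\mapsto(V_{a+1}+n\varepsilon_1w^{a+1})V_\mu$. It gives $E_{(1)}=\psi_{(1)}^{(1,0)}$ and $E_{(2)}=\psi_{(2)}^{(2,0)}$ as in Section~\ref{sub:idea}, and then
\[
\pi_0E_{(3)}=V_1(V_1^2+\varepsilon_1V_2)+2\varepsilon_1V_2V_1+2\varepsilon_1^2V_3=j_{(3)}.
\]
For $\eta=(0,1)$ we have $\eta'=(0,0)$ and $c=\varepsilon_1$, so $E_{(0,1)}=V_1+\varepsilon_2x_1+(\varepsilon_1+\theta)x_2$.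
\end{example}

\section{Symmetrization}\label{sec:Psi}

The image of $F[w]$ under $\mathrm{ev}_N$ consists of polynomials symmetric in $x_2,\dots,x_N$, and $Y_1=D_1$ commutes with the permutations of these variables. So we obtain eigenfunctions of $\mathcal{L}$ by symmetrizing joint eigenfunctions of the $Y_i$. Done carelessly, this brings back a division. For instance, $E_{(0,1)}$ has first eigenvalue $\varepsilon_2$, and
\[
\theta\sum_{i=2}^Ns_{2i}\,\mathrm{ev}_NE_{(0,1)}=\big((N-1)\theta+\varepsilon_1+\theta\big)\,\mathrm{ev}_N(V_1+\varepsilon_2w).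
\]
The unwanted factor comes from the terms of $E_{(0,1)}$ that do not contain $x_2$. We therefore symmetrize only polynomials that are divisible by each distinguished variable that is moved, as the $f_i$ in $\theta S$ were. The sums that then occur are the $M_\gamma$.

\subsection{Sums over injections}
For $m\ge0$ put $q_k^{(m)}=V_k+\varepsilon_2\sum_{j\le m}x_j^k$, so that $\mathrm{ev}_Nq_k^{(m)}=\theta\sum_{i>m}x_i^k$. Define $M_\gamma^{(m)}\in A_m^R$ by the recursion \eqref{eq:M} with $q_k^{(m)}$ in place of $q_k$. Then $M_\gamma^{(1)}=M_\gamma$; the other values of $m$ are needed in Section~\ref{sec:pos}. Write $|\gamma|=\gamma_1+\dots+\gamma_r$.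

\begin{lemma}\label{lem:M}
Let $\gamma=(\gamma_1,\dots,\gamma_r)$ be a sequence of positive integers.
\begin{enumerate}
\item[(a)] For all $N\ge m$, with the sum over injective maps $\iota\colon\{1,\dots,r\}\to\{m+1,\dots,N\}$,
\[
\mathrm{ev}_NM_\gamma^{(m)}=\theta^r\sum_\iota\prod_{k=1}^rx_{\iota(k)}^{\gamma_k}.
\]
\item[(b)] $M_\gamma^{(m)}$ is homogeneous of degree $|\gamma|$ and weight $r$, and does not depend on the order of $\gamma$.
\item[(c)] $M_\gamma^{(m)}-q^{(m)}_{\gamma_1}\cdots q^{(m)}_{\gamma_r}$ is an $R$-combination of products of fewer than $r$ of the $q_k^{(m)}$.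
\item[(d)] The coefficient of $V_1^{|\gamma|}$ in $M_\gamma^{(m)}$ is $1$ if $\gamma=(1,\dots,1)$ and $0$ otherwise.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Use induction on $r$. Multiply the sum for $(\gamma_1,\dots,\gamma_{r-1})$ by $\theta\sum_{i>m}x_i^{\gamma_r}$. The terms with $i$ outside the image of $\iota$ add up to the sum for $\gamma$. For each $j<r$, the terms with $i=\iota(j)$ add up to $\theta$ times the sum for $(\gamma_1,\dots,\gamma_j+\gamma_r,\dots,\gamma_{r-1})$. Since $\varepsilon_2=-\theta$, this is \eqref{eq:M}.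

(b), (c) Degree, weight and (c) follow from \eqref{eq:M} by induction on $r$, because all sequences on its right side have length $r-1$. The sum in (a) does not depend on the order of $\gamma$; apply Lemma~\ref{lem:inj}.

(d) A product of $q_k^{(m)}$'s of degree $|\gamma|$ contains $V_1^{|\gamma|}$ only if it is $(q_1^{(m)})^{|\gamma|}$. This has $|\gamma|\ge r$ factors, so by (c) it occurs only as the leading product, for $\gamma=(1,\dots,1)$.
\end{proof}

\subsection{The candidates $\Psi_\lambda^t$}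
Let $|\lambda|=n$ and let $t=(a,t_2)$ be an addable corner of $\lambda$. Then $a=\lambda_{t_2+1}$ and $t_2=\#\{i:\lambda_i>a\}$. Let $\nu=(\nu_1,\dots,\nu_r)$ be the list of positive parts of $\lambda$, with one part equal to $a$ removed if $a>0$; thus $|\nu|=n-a$ and $r\le n$. For $N\ge n+1$ consider
\[
\eta=(a,0^{N-r-1},\nu_1,\dots,\nu_r)\in\mathbb{N}^N .
\]
It satisfies
\begin{equation}\label{eq:eta}
\eta^+=\lambda,\qquad \kappa_1(\eta)=\varepsilon_1a-\theta\,\#\{k:\nu_k>a\}=[t].
\end{equation}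
A polynomial of type $\eta$ has the right eigenvalue for $Y_1$, and its full list of eigenvalues remembers $\lambda$. We placed $\nu$ at the end because then $\eta$ is reached by $r$ applications of Corollary~\ref{cor:Phi} from
\[
\zeta=(\nu_1-1,\dots,\nu_r-1,a)\in\mathbb{N}^{r+1},
\]
and this produces the required divisibility by $r$ variables.

\begin{definition}\label{def:Psi}
Let $\Psi_\lambda^t\in R[w,V_1,V_2,\dots]$ be obtained from $E_\zeta\in A_{r+1}^R$ by the $R$-linear substitution
\[
x_1^{b_1}\cdots x_r^{b_r}x_{r+1}^{b}V_\mu\ \longmapsto\ w^b\,M_{(b_1+1,\dots,b_r+1)}\,V_\mu .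
\]
\end{definition}

\begin{proposition}\label{prop:Psi}
\begin{enumerate}
\item[(a)] $\Psi_\lambda^t$ is homogeneous of degree $n$ and weight $n$, and its coefficient of $V_1^n$ is $1$.
\item[(b)] Let $N\ge n+1$ and $f=\Phi^r\,\mathrm{ev}_NE_\zeta$. Then $f$ has type $\eta$, and
\[
\mathrm{ev}_N\Psi_\lambda^t=\theta^r\sum_\iota\tau_\iota f ,
\]
where $\iota$ runs over the injective maps $\{1,\dots,r\}\to\{2,\dots,N\}$ and $\tau_\iota\in S_N$ is any permutation with $\tau_\iota(1)=1$ and $\tau_\iota(N-r+k)=\iota(k)$ for $1\le k\le r$.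
\item[(c)] $\mathcal{L}\Psi_\lambda^t=[t]\,\Psi_\lambda^t$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) By Lemma~\ref{lem:M}(b) the substitution raises the degree and the weight by $r$, and $|\zeta|+r=|\nu|+a=n$. By Lemma~\ref{lem:M}(d), the monomial $V_1^n$ arises only from $b=b_1=\dots=b_r=0$ and $V_\mu=V_1^{|\zeta|}$, with coefficient $1$ by Proposition~\ref{prop:E}(b).

(b) The polynomial $\mathrm{ev}_NE_\zeta$ has type $(\nu_1-1,\dots,\nu_r-1,a,0^{N-r-1})$, so $f$ has type $\eta$ by Corollary~\ref{cor:Phi}. Moving all factors $\rho$ to the right gives $\Phi^r=x_Nx_{N-1}\cdots x_{N-r+1}\,\rho^r$, and $\rho^r$ sends $k\mapsto N-r+k$ for $k\le r$ and $r+1\mapsto1$. So a monomial $x_1^{b_1}\cdots x_r^{b_r}x_{r+1}^bV_\mu$ of $E_\zeta$ contributes $x_1^b\prod_kx_{\iota(k)}^{b_k+1}\,\mathrm{ev}_NV_\mu$ to $\tau_\iota f$. Sum over $\iota$ and apply Lemma~\ref{lem:M}(a) with $m=1$.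

(c) Each $\tau_\iota$ commutes with $D_1=Y_1$, and $Y_1f=[t]f$ by \eqref{eq:eta}. Hence $D_1\mathrm{ev}_N\Psi_\lambda^t=[t]\,\mathrm{ev}_N\Psi_\lambda^t$. Apply Lemmas~\ref{lem:intertwine} and~\ref{lem:inj}; the degree is $n\le N-1$.
\end{proof}

\begin{example}\label{ex:11}
Let $\lambda=(1,1)$ and $t=(1,0)$. Then $a=1$, $\nu=(1)$, $\zeta=(0,1)$, and Example~\ref{ex:E} gives
\[
\Psi_\lambda^t=V_1M_{(1)}+\varepsilon_2M_{(2)}+(\varepsilon_1-\varepsilon_2)wM_{(1)}=V_1^2+\varepsilon_2V_2+\varepsilon_1wV_1+\varepsilon_1\varepsilon_2w^2 .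
\]
Its part of degree $0$ in $w$ is $j_{(1,1)}$, as it should be.
\end{example}

\section{Identification of $\Psi_\lambda^t$ with $\psi_\lambda^t$}\label{sec:id}

The degree and the eigenvalue do not determine $\lambda$: the partitions $(3,1)$ and $(2,2)$ share the addable corner $(0,2)$. The value at $w=0$ does determine it, even without knowing that the eigenfunction lies in $Z_\lambda$.

\begin{lemma}\label{lem:unique}
If $\Psi\in F[w]$ satisfies $\mathcal{L}\Psi=[t]\Psi$ and $\pi_0\Psi=j_\lambda$ for an addable corner $t$ of $\lambda$, then $\Psi=\psi_\lambda^t$.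
\end{lemma}

\begin{proof}
Decompose $\Psi$ along $F[w]=\bigoplus_{\lambda'}Z_{\lambda'}$. The summands are $\mathcal{L}$-stable, so $\mathcal{L}$ multiplies each component by $[t]$. By Theorem~\ref{thm:MM}(b),(c), $\Psi=\sum_{\lambda'}a_{\lambda'}\psi_{\lambda'}^t$ with $a_{\lambda'}\in K$, where $\lambda'$ runs over partitions that have $t$ as an addable corner. Applying $\pi_0$ gives $j_\lambda=\sum_{\lambda'}a_{\lambda'}j_{\lambda'}$, so $a_\lambda=1$ and all other $a_{\lambda'}$ vanish.
\end{proof}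

It remains to show $\pi_0\Psi_\lambda^t=j_\lambda$. The information about $\lambda$ sits in the eigenvalues of $f$ under all the $Y_i$, but the permuted polynomials $\tau_\iota f$ need not be joint eigenfunctions. We need operators that see the multiset of eigenvalues and commute with $S_N$. The symmetric polynomials in the $Y_i$ have these properties, once we know that the $Y_i$ commute.

\begin{lemma}\label{lem:commute}
The operators $Y_1,\dots,Y_N$ commute.
\end{lemma}

\begin{proof}
Consider the Dunkl operators $T_i=\varepsilon_1\partial_i+\theta\sum_{k\ne i}\frac{1}{x_i-x_k}(1-s_{ik})$. They satisfy $\sigma T_i\sigma^{-1}=T_{\sigma(i)}$, and the two computations in the proof of Lemma~\ref{lem:R} give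
\begin{equation}\label{eq:Tx}
[T_i,x_i]=\varepsilon_1+\theta\sum_{k\ne i}s_{ik},\qquad [T_i,x_l]=-\theta s_{il}\quad(l\ne i).
\end{equation}
By Dunkl's theorem \cite{Dunkl} the $T_i$ commute. We include a proof. Let $i\ne j$. The Jacobi identity gives $[[T_i,T_j],x_l]=[[T_i,x_l],T_j]-[[T_j,x_l],T_i]$. For $l\ne i,j$ both terms vanish, because $s_{il}$ commutes with $T_j$ and $s_{jl}$ with $T_i$. For $l=i$ the right side is $\theta[s_{ij},T_j]+\theta[s_{ij},T_i]=\theta[s_{ij},T_i+T_j]=0$, and the case $l=j$ follows by exchanging $i$ and $j$. So $[T_i,T_j]$ commutes with all $x_l$ and kills $1$; hence it is zero.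

Put $X_i=x_iT_i$. From $\frac{x_i}{x_i-x_k}=1+\frac{x_k}{x_i-x_k}$ we get $X_i=D_i+\theta\sum_{k\ne i}(1-s_{ik})$, so
\[
Y_i=X_i-\theta(N-1)+\theta\sum_{k>i}s_{ik}.
\]
By \eqref{eq:Tx}, $X_iX_j=x_ix_jT_iT_j-\theta x_is_{ij}T_j=x_ix_jT_iT_j-\theta X_is_{ij}$ for $i\ne j$, and therefore $[X_i,X_j]=-\theta(X_i-X_j)s_{ij}$. Let $i<j$ and expand
\[
[Y_i,Y_j]=[X_i,X_j]+\theta\sum_{l>j}[X_i,s_{jl}]+\theta\sum_{k>i}[s_{ik},X_j]+\theta^2\sum_{l>j}\sum_{k>i}[s_{ik},s_{jl}] .
\]
The second term vanishes because $s_{jl}$ fixes $i$. In the third only $k=j$ survives, and $\theta[s_{ij},X_j]=\theta(X_i-X_j)s_{ij}$ cancels the first term. In the fourth, for fixed $l$ only $k=j$ and $k=l$ survive, and $[s_{ij}+s_{il},s_{jl}]=0$ because conjugation by $s_{jl}$ exchanges $s_{ij}$ and $s_{il}$.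
\end{proof}

Let $u$ be an indeterminate and $\Delta(u)=\prod_{i=1}^N(u-Y_i)=\sum_{k=0}^N(-1)^ke_k(Y)\,u^{N-k}$, where $e_k$ is the $k$th elementary symmetric polynomial. For a partition $\lambda$ with at most $N$ parts put
\[
\Delta_\lambda(u)=\prod_{i=1}^N\big(u-\kappa_i(\lambda)\big),\qquad
\mathcal{E}_\lambda=\{g\in P_N:\ \Delta(u)g=\Delta_\lambda(u)g\}.
\]
Thus $\mathcal{E}_\lambda$ is the subspace on which each $e_k(Y)$ acts as the scalar $e_k(\kappa_1(\lambda),\dots,\kappa_N(\lambda))$.

\begin{lemma}\label{lem:Delta}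
\begin{enumerate}
\item[(a)] $\Delta(u)$ commutes with $S_N$, so $\mathcal{E}_\lambda$ is stable under $S_N$.
\item[(b)] Every polynomial of type $\eta$ with $\eta^+=\lambda$ lies in $\mathcal{E}_\lambda$.
\item[(c)] $\Delta_\lambda(Y_1)g=0$ for all $g\in\mathcal{E}_\lambda$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By Lemma~\ref{lem:sY}(a), $s_iY_i=Y_{i+1}s_i+\theta$ and $s_iY_{i+1}=Y_is_i-\theta$. Adding, we see that $s_i$ commutes with $Y_i+Y_{i+1}$. Also
\[
s_iY_iY_{i+1}=(Y_{i+1}s_i+\theta)Y_{i+1}=Y_{i+1}(Y_is_i-\theta)+\theta Y_{i+1}=Y_iY_{i+1}s_i .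
\]
So $s_i$ commutes with $(u-Y_i)(u-Y_{i+1})$, and it commutes with the other factors of $\Delta(u)$ by Lemma~\ref{lem:sY}(b). The $s_i$ generate $S_N$.

(b) This is Lemma~\ref{lem:kappa}(b).

(c) Since the $Y_i$ commute, $\sum_k(-1)^kY_1^{N-k}e_k(Y)=\prod_i(Y_1-Y_i)=0$. Applied to $g\in\mathcal{E}_\lambda$, the left side is $\Delta_\lambda(Y_1)g$.
\end{proof}

\begin{proposition}\label{prop:pi0}
$\pi_0\Psi_\lambda^t=j_\lambda$.
\end{proposition}

\begin{proof}
Let $n=|\lambda|$, $t=(a,t_2)$, $\Psi=\Psi_\lambda^t$, $G=\pi_0\Psi$, and fix $N\ge n+1$.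

\emph{Step 1: $\mathrm{ev}_NG\in\mathcal{E}_\lambda$.} By Proposition~\ref{prop:Psi}(b), \eqref{eq:eta} and Lemma~\ref{lem:Delta}(a),(b), the polynomial $\mathrm{ev}_N\Psi$ and all its images under $S_N$ lie in $\mathcal{E}_\lambda$. Write $\Psi=\sum_l\Psi_lw^l$ with $\Psi_l\in F$. Since $\theta\sum_{i=1}^Ns_{1i}(x_1^l)$ equals $N\theta$ for $l=0$ and $\mathrm{ev}_NV_l$ for $l\ge1$, formula \eqref{eq:pi0L} and Proposition~\ref{prop:Psi}(c) give
\[
\theta\sum_{i=1}^Ns_{1i}\,\mathrm{ev}_N\Psi=\mathrm{ev}_N\Big(N\theta\,\Psi_0+\sum_{l\ge1}V_l\Psi_l\Big)=\mathrm{ev}_N\big(N\theta\,G+\pi_0\mathcal{L}\Psi\big)=(N\theta+[t])\,\mathrm{ev}_NG .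
\]
The scalar $N\theta+[t]=a\varepsilon_1+(N-t_2)\theta$ is nonzero because $t_2\le\ell(\lambda)\le n<N$. This division affects only the membership in $\mathcal{E}_\lambda$, not the coefficients of $\Psi$.

\emph{Step 2: a condition on the Jack components of $G$.} By Lemmas~\ref{lem:Delta}(c) and~\ref{lem:intertwine}, $\mathrm{ev}_N\Delta_\lambda(\mathcal{L})G=\Delta_\lambda(Y_1)\,\mathrm{ev}_NG=0$, so $\Delta_\lambda(\mathcal{L})G=0$ by Lemma~\ref{lem:inj}. Write $G=\sum_{|\lambda'|=n}c_{\lambda'}j_{\lambda'}$ and let $c_{\lambda'}\ne0$. Since $\Delta_\lambda(\mathcal{L})j_{\lambda'}\in Z_{\lambda'}$ and the sum of the $Z_{\lambda'}$ is direct, $\Delta_\lambda(\mathcal{L})j_{\lambda'}=0$. Then $\Delta_\lambda(\mathcal{L})$ kills all of $Z_{\lambda'}$, because it commutes with $\mathcal{L}$. Apply it to $\psi_{\lambda'}^s\ne0$: for every addable corner $s$ of $\lambda'$ we get $\Delta_\lambda([s])=0$, so $[s]=\kappa_i(\lambda)$ for some $i$. By Lemma~\ref{lem:kappa}(a), and because contents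 determine cells, $s=(\lambda_i,i-1)$. Thus no addable corner of $\lambda'$ lies in $\lambda$.

\emph{Step 3: $\lambda'=\lambda$.} Suppose $\lambda_i>\lambda'_i$ for some $i$, and take the least such $i$. If $i>1$, then $\lambda'_{i-1}\ge\lambda_{i-1}\ge\lambda_i>\lambda'_i$. So $(\lambda'_i,i-1)$ is an addable corner of $\lambda'$, and it lies in $\lambda$, contrary to Step 2. Hence $\lambda_i\le\lambda'_i$ for all $i$, and $\lambda'=\lambda$ because $|\lambda'|=|\lambda|$.

Therefore $G=c_\lambda j_\lambda$. The coefficient of $V_1^n$ is $1$ in $G$ by Proposition~\ref{prop:Psi}(a) and in $j_\lambda$ by \eqref{eq:monic}, so $c_\lambda=1$.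
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:int}]
By Propositions~\ref{prop:Psi}(c) and~\ref{prop:pi0} and Lemma~\ref{lem:unique},
\begin{equation}\label{eq:ident}
\psi_\lambda^t=\Psi_\lambda^t .
\end{equation}
The right side lies in $R[w,V_1,V_2,\dots]$ by construction and is homogeneous of weight $|\lambda|$ by Proposition~\ref{prop:Psi}(a), which is the statement about the degrees of the coefficients.
\end{proof}

\section{Positivity and sharpness}\label{sec:pos}

The recursion \eqref{eq:rec} contains the negative coefficient $\varepsilon_2=-\theta$, but only because $\theta\sum_{i\ge m}x_i^k$ was rewritten as a full power sum minus its first terms. The form \eqref{eq:E} has no subtraction. To keep it that way we expand in monomials in the distinguished variables times sums over injections into the remaining ones. For $m\ge0$ let $\mathcal{C}_m\subset A_m^R$ be the set of $\mathbb{N}[\varepsilon_1,\theta]$-combinations of the elements $x_1^{a_1}\cdots x_m^{a_m}M_\gamma^{(m)}$. For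 $\gamma=(\gamma_1,\dots,\gamma_r)$ let $\gamma\setminus\gamma_k$ be the sequence with the $k$th entry removed. Each identity in $A_m$ below is checked after $\mathrm{ev}_N$ for all large $N$, with Lemma~\ref{lem:M}(a).

\begin{proposition}\label{prop:C}
$E_\eta\in\mathcal{C}_m$ for all $m\ge0$ and $\eta\in\mathbb{N}^m$.
\end{proposition}

\begin{proof}
We follow the induction in Proposition~\ref{prop:E}. The case $|\eta|=0$ is $1=M_\emptyset^{(m)}$. Sort the injections into $\{m+1,\dots,N\}$ by which index $k$, if any, is sent to $m+1$: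
\[
M_\gamma^{(m)}=M_\gamma^{(m+1)}+\theta\sum_{k=1}^rx_{m+1}^{\gamma_k}M_{\gamma\setminus\gamma_k}^{(m+1)} .
\]
Hence $\mathcal{C}_m\subseteq\mathcal{C}_{m+1}$, and appending zeros to $\eta$ preserves the claim.

Let $\eta_m\ge1$ and use \eqref{eq:E}, where $f_i=x_i\,s_{iN}\rho\,\mathrm{ev}_NE_{\eta'}$. The coefficient $c+\theta m=\varepsilon_1\eta_m+\theta(m-r_m(\eta))$ lies in $\mathbb{N}[\varepsilon_1,\theta]$ because $r_m(\eta)\le m-1$. The permutation $s_{iN}\rho$ sends $1\mapsto i$, $k\mapsto k-1$ for $2\le k\le m$, and $\{m+1,\dots,N\}$ onto $\{m,\dots,N\}\setminus\{i\}$. So a term $x_1^{a_1}\cdots x_m^{a_m}M_\gamma^{(m)}$ of $E_{\eta'}$ contributes to $f_i$ the polynomial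
\[
x_1^{a_2}\cdots x_{m-1}^{a_m}\;x_i^{a_1+1}\;\theta^r\sum_{\iota}\prod_{k=1}^rx_{\iota(k)}^{\gamma_k},
\]
where $\iota$ runs over injections into $\{m,\dots,N\}\setminus\{i\}$. For $i=m$ this is $\mathrm{ev}_N$ of $x_1^{a_2}\cdots x_{m-1}^{a_m}x_m^{a_1+1}M_\gamma^{(m)}$. In $\theta\sum_{i>m}f_i$, the pair $(i,\iota)$ is an injection of $r+1$ indices into $\{m,\dots,N\}$ whose first index is not sent to $m$. Sorting by which $k$, if any, has $\iota(k)=m$, we find that the contribution is $\mathrm{ev}_N$ of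
\[
x_1^{a_2}\cdots x_{m-1}^{a_m}\Big(M^{(m)}_{(a_1+1,\gamma)}+\theta\sum_{k=1}^rx_m^{\gamma_k}M^{(m)}_{(a_1+1,\,\gamma\setminus\gamma_k)}\Big).
\]
Both contributions lie in $\mathcal{C}_m$, and $E_{\eta'}\in\mathcal{C}_m$ by induction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:pos}]
Independence of the order is Lemma~\ref{lem:M}(b).

\emph{Basis.} Since $V_k=q_k-\varepsilon_2w^k$, the ring $R[w,V_1,V_2,\dots]$ is the polynomial ring $R[w,q_1,q_2,\dots]$, with $R$-basis $w^lq_\mu$, where $q_\mu=\prod_kq_{\mu_k}$. By Lemma~\ref{lem:M}(b),(c), for each $n$ the matrix that expresses the $M_\mu$ in the $q_\nu$, with $|\mu|=|\nu|=n$, is unitriangular over $R$ when partitions are ordered by length. So the $w^lM_\mu$ form an $R$-basis.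

\emph{Positivity.} We use \eqref{eq:ident} and Proposition~\ref{prop:Psi}(b). By Proposition~\ref{prop:C}, $E_\zeta\in\mathcal{C}_{r+1}$. The permutation $\tau_\iota\rho^r$ sends $k\mapsto\iota(k)$ for $k\le r$, $r+1\mapsto1$, and $\{r+2,\dots,N\}$ onto the complement of the image of $\iota$ in $\{2,\dots,N\}$. So a term $x_1^{b_1}\cdots x_r^{b_r}x_{r+1}^bM_\gamma^{(r+1)}$ of $E_\zeta$, with $\gamma$ of length $r'$, contributes to $\theta^r\sum_\iota\tau_\iota f$ the polynomial
\[
x_1^b\;\theta^{r+r'}\sum_{\iota,\iota'}\ \prod_{k=1}^rx_{\iota(k)}^{b_k+1}\prod_{k=1}^{r'}x_{\iota'(k)}^{\gamma_k},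
\]
where $\iota$ and $\iota'$ are injections into $\{2,\dots,N\}$ with disjoint images. This is $\mathrm{ev}_N$ of $w^bM_{(b_1+1,\dots,b_r+1,\gamma)}$. Hence $\psi_\lambda^t\in\mathcal{C}_1$, and each $M_\gamma$ equals $M_\mu$ for the partition $\mu$ obtained by sorting $\gamma$.

\emph{Sharpness.} If $c\,\psi_\lambda^t$ has coefficients in $R$, then its coefficient of $V_1^{|\lambda|}$, which is $c$ by \eqref{eq:monic}, lies in $R$. The converse is Theorem~\ref{thm:int}.
\end{proof}

\begin{example}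
Since $V_1=M^{(2)}_{(1)}+\theta x_1+\theta x_2$, we have $E_{(0,1)}=M^{(2)}_{(1)}+(\varepsilon_1+2\theta)x_2$. The rule in the last proof turns this into $\psi_{(1,1)}^{(1,0)}=M_{(1,1)}+(\varepsilon_1+2\theta)\,wM_{(1)}$. Substituting $M_{(1,1)}=q_1^2-\theta q_2$ and $q_k=V_k-\theta w^k$ gives back the expression in Example~\ref{ex:11}.
\end{example}

\begin{remark}
Propositions~\ref{prop:E} and~\ref{prop:C} are the corresponding integrality and positivity statements with any number $m$ of distinguished variables. The positivity in Theorem~\ref{thm:pos} implies the integrality in Theorem~\ref{thm:int}, because each $w^lM_\mu$ lies in $R[w,V_1,V_2,\dots]$.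
\end{remark}

\begin{thebibliography}{9}

\bibitem{Dunkl}
Dunkl, Trans. AMS 311 (1989).

\bibitem{MM}
Ryan Mickler, Alexander Moll, \emph{Spectral Theory of the Nazarov-Sklyanin Lax Operator}, arXiv:2211.01586 (2022).

\end{thebibliography}
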